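# Regular nut graphs with a prescribed automorphism group

## 1. The guess "every finite group, every degree $d\ge 3$", tested on small regular graphs

The answer one would first guess is *yes, always*: for every finite group $\Gamma$ and every integer $d\ge 3$ there should be a finite $d$-regular nut graph whose automorphism group is isomorphic to $\Gamma$. The reason for the guess is Sabidussi's theorem: for every finite group $\Gamma$ and every $d\ge3$ there is a finite $d$-regular graph $H$ with $\mathrm{Aut}(H)\cong\Gamma$. So the guess holds if we drop the word "nut". The question, taken from Nino Bašić and Patrick W. Fowler, "Nut graphs with a given automorphism group", arXiv:2405.04117 (2024), is what happens when we keep it.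

All graphs are finite and simple. Let $G$ be a graph with adjacency matrix $A(G)$ and let $x\in\mathbb R^{V(G)}$. The **equation at $v$** is
$$\sum_{w\sim v}x_w=0 .$$
Then $x\in\ker A(G)$ exactly when the equations at all vertices hold. The *nullity* of $G$ is $\dim\ker A(G)$, and a vector is *full* if it has no zero entry.

**Definition.** A *nut graph* is a graph of order at least $2$ whose nullity is exactly $1$ and whose non-zero kernel vectors are full.

**Example.** Glue a triangle $v,a,b$ and a pentagon $v,p,q,s,t$ (in cyclic order) at the vertex $v$. The equations at $a$ and $b$ give $x_a=x_b=-x_v$. The equations at $p$ and $t$ give $x_q=x_s=-x_v$, and those at $q$ and $s$ give $x_p=-x_s=x_v$ and $x_t=-x_q=x_v$. The equation at $v$ reads $-2x_v+2x_v=0$ and holds. So the kernel is one-dimensional, spanned by a vector with entries $\pm1$: this is a nut graph of order $7$.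

**A nut graph is connected.** Otherwise set its full kernel vector to $0$ outside one component. All equations still hold, and we get a non-zero kernel vector that is not full.

Now we test the guess.

*Degrees $0,1,2$.* A $0$-regular graph of order $n\ge2$ has nullity $n\ge2$. A connected $1$-regular graph is $K_2$, of nullity $0$. A connected $2$-regular graph is a cycle $C_n$, with equations $x_{i+2}=-x_i$, indices mod $n$. If $n$ is odd, $n$ steps of length $2$ lead back to $i$, so $x_i=-x_i=0$. If $n$ is even, $n/2$ steps lead back, so $x_i=(-1)^{n/2}x_i$: for $n/2$ odd the nullity is $0$, and for $4\mid n$ we may choose $x_0,x_1$ freely, so it is $2$. Hence **there is no $d$-regular nut graph with $d\le 2$**, and the restriction $d\ge3$ is forced.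

*The smallest $d$-regular graph, $K_{d+1}$.* If $S$ is the sum of all entries, the equation at $v$ is $S-x_v=0$. So all entries equal $S$, then $(d+1)S=S$, and $x=0$.

*Cubic graphs on six vertices.* The complement is $2$-regular, hence $C_6$ or two triangles, so the graph is the triangular prism or $K_{3,3}$. The graph $K_{3,3}$ has nullity $4$. In the prism let the triangles carry $x_1,x_2,x_3$ and $y_1,y_2,y_3$ with sums $X,Y$; the equations are $X-x_i+y_i=0$ and $Y-y_i+x_i=0$. Adding these gives $X+Y=0$; summing the first over $i$ gives $2X+Y=0$. So $X=Y=0$ and $y_i=x_i$ with $\sum x_i=0$: nullity $2$.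

So there is no cubic nut graph on at most six vertices, for any group at all. The guess survives, but small examples do not support it. We shall see that it is nevertheless correct.

## 2. The theorems: existence, color transfer, bounds on the order

For $n:V(G)\to\mathbb Z_{\ge1}$ (think of $n$ as a coloring of the vertices by positive integers) let
$$\mathrm{Aut}(G,n)=\{\psi\in\mathrm{Aut}(G): n\circ\psi=n\}.$$
An action on the vertices is *semiregular* (or *free*) if only the identity fixes a vertex. For example, the rotations of a cycle act semiregularly; its reflections through a vertex do not.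

**Main Theorem.** For every finite group $\Gamma$ and every $d\ge3$ there is a $d$-regular nut graph $G^*$ with $\mathrm{Aut}(G^*)\cong\Gamma$.

**Theorem A (color transfer).** Let $d\ge3$, let $G$ be a $d$-regular nut graph, and let $n:V(G)\to\mathbb Z_{\ge1}$. Then the explicit graph $G^n$ of Section 7 is a $d$-regular nut graph of order $\sum_v(1+2d\,n(v))$, and $\mathrm{Aut}(G^n)\cong\mathrm{Aut}(G,n)$.

**Theorem B.** Let $r$ be the minimum number of generators of $\Gamma$, let $d\ge3$, and put $m=\lceil (r+1)/(d-2)\rceil$.

1. $G^*$ can be chosen so that $\mathrm{Aut}(G^*)$ acts semiregularly on vertices and $|V(G^*)|\le 2md^2(2d^3-2d^2+4d+1)|\Gamma|$. For fixed $d$ this is $O((r+1)|\Gamma|)$.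
2. There is $N_0$ such that for every $k\ge0$ such a graph (a $d$-regular nut graph whose automorphism group is isomorphic to $\Gamma$ and acts semiregularly) exists of order exactly $N_0+2dk|\Gamma|$. In particular there are infinitely many.
3. Conversely, any $d$-regular nut graph whose automorphism group is isomorphic to $\Gamma$ and acts semiregularly has order at least $\frac{r-2}{d-2}|\Gamma|$. So for fixed $d$ the bound in (1) is optimal among semiregular realizations up to a constant factor depending only on $d$ (for $r\ge3$; for $r\le2$ this is trivial, since the order is at least $|\Gamma|$).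
4. The range of $d$ is sharp: there is no $d$-regular nut graph with $d\le2$. Hence a $d$-regular nut graph with group $\Gamma$ exists if and only if $d\ge3$.

The proof is explicit and does not use Sabidussi's theorem. It has two halves. Sections 3–6 build a $d$-regular nut graph $G$ on which $\Gamma$ acts freely; it may have too many automorphisms. Sections 7–9 remove the surplus with Theorem A.

## 3. Cayley graphs and the sign of an automorphism on the kernel

A sensible person who wants a graph with a given group acting on it starts with a Cayley graph: vertex set $\Gamma$, edges $\{g,gs\}$ for $s$ in a generating set closed under inverses and not containing the identity. The group acts by left multiplication, transitively on vertices. Here is where this stops.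

**Observation.** Let $x$ span the kernel of a nut graph $G$ and let $\varphi\in\mathrm{Aut}(G)$. Then $x\circ\varphi=\pm x$. Consequently a vertex-transitive $d$-regular nut graph has even $d$.

*Proof.* The vector $x\circ\varphi$ is again in the kernel, so $x\circ\varphi=\lambda x$ with $\lambda$ real. If $\varphi$ has order $k$, then $\lambda^k=1$, so $\lambda=\pm1$. Hence $|x|$ is constant on vertex orbits. If there is only one orbit, all entries are $\pm c$ with $c\ne0$, and the equation at any vertex says that $d$ numbers $\pm c$ add up to $0$, so $d$ is even. $\square$

So for odd $d$ no Cayley graph is a nut graph, and we need several vertex orbits. We look for a graph built from a Cayley-type pattern by replacing edges with gadgets, chosen so that the kernel equations can be solved.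

## 4. Links built from $K_{d+1}$ minus an edge

Fix $d\ge3$ and put
$$\kappa=\frac{d-2}{d-1},\qquad J=K_{d+1}-ab .$$
The *ends* $a,b$ of $J$ have degree $d-1$; the *core* vertices $c_1,\dots,c_{d-1}$ have degree $d$. For $d=3$, $J$ is the diamond $K_4-ab$. *Inserting $J$ between $u$ and $w$* means adding a new copy of $J$ and the edges $ua$ and $bw$. All vertices of the copy then have degree $d$, and $u$ and $w$ each gain one.

**Lemma 1 (short link).** If a copy of $J$ is inserted between $u$ and $w$, the equations at all vertices of the copy hold if and only if
$$x_u=x_w,\qquad x_{c_i}=-\frac{x_u}{d-1}\ \text{ for all } i,\qquad x_a+x_b=\kappa x_u .\tag{1}$$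

*Proof.* Let $S$ be the sum of $x$ over the copy. A core vertex is adjacent to all other vertices of the copy and to nothing else, so its equation is $S-x_{c_i}=0$. Hence the core equations say that all $x_{c_i}$ have a common value $\gamma$ with $\gamma=S=(d-1)\gamma+x_a+x_b$, that is, $x_a+x_b=-(d-2)\gamma$. The equations at $a$ and $b$ are $(d-1)\gamma+x_u=0$ and $(d-1)\gamma+x_w=0$. These say $x_u=x_w$ and $\gamma=-x_u/(d-1)$, and then $-(d-2)\gamma=\kappa x_u$. All these transformations are equivalences. $\square$

So a short link is an equality constraint. It leaves one degree of freedom: only the sum $x_a+x_b$ is determined.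

**Lemma 2 (long link).** Let two copies of $J$ be inserted in series between $u$ and $w$: edges $ua$, $ba'$, $b'w$, where $a,b$ are the ends of the first copy and $a',b'$ those of the second. The equations at all vertices of both copies hold if and only if
$$x_a=\kappa x_u-x_w,\quad x_b=x_w,\quad x_{a'}=x_u,\quad x_{b'}=\kappa x_w-x_u,\tag{2}$$
and the core values are $-\frac{x_u}{d-1}$ in the first copy and $-\frac{x_w}{d-1}$ in the second.

*Proof.* The first copy is inserted between $u$ and $a'$, the second between $b$ and $w$. Lemma 1 for the first copy says $x_{a'}=x_u$, $x_a+x_b=\kappa x_u$, core values $-x_u/(d-1)$. Lemma 1 for the second copy says $x_b=x_w$, $x_{a'}+x_{b'}=\kappa x_w$, core values $-x_b/(d-1)=-x_w/(d-1)$. Together these are equivalent to (2) with the stated core values. $\square$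

A long link puts no constraint on $x_u,x_w$. In the equation at $u$ its contribution is $x_a=\kappa x_u-x_w$, and at $w$ it is $\kappa x_w-x_u$. It acts as an edge with a minus sign and a diagonal term, much like a Laplacian.

**First attempt: make every edge a long link.** Let $H$ be a $d$-regular graph, and replace each edge by a long link. By Lemma 2 a kernel vector is determined by its values on $V(H)$, and these must satisfy
$$d\kappa\, x_u=\sum_{w\sim_H u}x_w\qquad(u\in V(H)).$$
So $d\kappa$ would have to be an eigenvalue of $A(H)$. But $d\kappa=\frac{d(d-2)}{d-1}=(d-1)-\frac1{d-1}$ is rational and not an integer, while a rational eigenvalue of an integer matrix is an integer. The kernel is zero, whatever $H$ is.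

**Second attempt: make every edge a short link.** If the short links run around a cycle, orient the cycle and put $1$ on the end where each link is entered, $-1$ on the end where it is left, and $0$ everywhere else. By Lemma 1 (with $x_u=x_w=0$) the gadget equations hold, and at each vertex of the cycle we see $-1+1=0$. This is a non-zero kernel vector that is not full. So short links may be used only along trees.

**The way past.** The first attempt fails because the diagonal term is off by $\frac1{d-1}$ from an integer. Let exactly *one* edge at each vertex stay a plain edge, to $w_0$ say, and let the other $d-1$ be long links. Since $(d-1)\kappa=d-2$, the equation at $u$ becomes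
$$(d-2)\,x_u=\Bigl(\sum_{\text{long links } u\text{–}w}x_w\Bigr)-x_{w_0}.$$
The coefficients on the right add up to $(d-1)-1=d-2$, so constant values are a solution. If moreover all coefficients were non-negative, $x_u$ would be a weighted average, and a maximum principle would show that constant values are the *only* solution. The one negative coefficient belongs to the plain edge. We cancel it by a long link parallel to the plain edge; this is legal, because a long link has interior vertices and creates no multiple edge.

**Smallest case: $d=3$, two vertices $A,B$.** Join $A,B$ by a plain edge and two long links: four diamonds, $2+16=18$ vertices, cubic. Here $\kappa=\frac12$. The equation at $A$ is $x_B+2(\frac12x_A-x_B)=x_A-x_B=0$, and the one at $B$ is $x_B-x_A=0$. So $x_A=x_B=t$, and by (2) everything is determined: $x_a=x_{b'}=-\frac t2$, $x_b=x_{a'}=t$, and all core values are $-\frac t2$. The nullity is $1$ and the kernel vector is full, so this is a cubic nut graph on $18$ vertices. Its automorphism group is not trivial, since one can swap the two core vertices of any diamond. The surplus symmetry waits until Section 7.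

## 5. The graph $G$: paths of short links, slots of long links

We want $\Gamma$ to act. Take vertices $A_g,B_g$ for $g\in\Gamma$, a plain edge $A_gB_g$, and long links from $A_g$ to $B_{gh}$ for various $h$. At each vertex there are $d-1$ long links. Two of them should have $h=1_\Gamma$ (one to cancel the plain edge, one more to leave a positive coefficient), so only $d-3$ generators fit. For $d=3$ none fits. To make room we replace $A_g$ by a path of $m$ vertices joined by short links, which forces all $m$ vertices to carry the same value.

Let $s_1,\dots,s_r$ generate $\Gamma$ ($r\ge0$), and let $m\ge1$ satisfy $m(d-2)\ge r+1$. Let $\deg_i$ be the degree of $i$ in the path $1,2,\dots,m$. Let $[i=1]$ be $1$ if $i=1$ and $0$ otherwise, and put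
$$e_i=d-\deg_i-[i=1].$$
For $m=1$ this gives $e_1=d-1$. For $m\ge2$ it gives $e_1=d-2$, $e_i=d-2$ for $1<i<m$, and $e_m=d-1$. So $e_i\ge1$, and
$$M:=\sum_{i=1}^m e_i=md-2(m-1)-1=m(d-2)+1\ \ge\ r+2.$$
We shall use twice that
$$m-1+M=m(d-1).\tag{3}$$

Take $M$ *slots*, $e_i$ of them of *level* $i$, and let $\ell(\sigma)$ be the level of the slot $\sigma$. Assign $s_1,\dots,s_r$ to $r$ of the slots and the identity $1_\Gamma$ to the remaining $M-r\ge2$ slots. Let $h_\sigma$ be the element assigned to $\sigma$.

**Definition of $G$.** Start from vertices $A_{g,i},B_{g,i}$ ($g\in\Gamma$, $1\le i\le m$) and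

1. add the plain edge $A_{g,1}B_{g,1}$ for each $g$;
2. insert one copy of $J$ between $A_{g,i}$ and $A_{g,i+1}$, and one between $B_{g,i}$ and $B_{g,i+1}$, for each $g$ and each $1\le i<m$ (short links);
3. insert a long link between $A_{g,\ell(\sigma)}$ and $B_{gh_\sigma,\ell(\sigma)}$, for each $g$ and each slot $\sigma$; all its vertices are labeled by $(g,\sigma)$.

The graph is simple: the only edges that do not touch a gadget are the plain edges. It is $d$-regular. Gadget vertices have degree $d$. The vertex $A_{g,i}$ has $\deg_i$ short links, $[i=1]$ plain edges and $e_i$ long links, in total $d$. For $B_{g,i}$ the count is the same, because for each slot $\sigma$ of level $i$ there is exactly one $g'$ with $g'h_\sigma=g$.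

**Examples.** For $\Gamma$ trivial, $d=3$, $r=0$, $m=1$ we get the $18$-vertex graph above. For $\Gamma=\{1_\Gamma,s\}$ of order $2$ and $d=3$ we have $r=1$, so $m=2$, $e_1=1$, $e_2=2$, $M=3$: one slot carries $s$ and two carry the identity. There are $2$ short links and $3$ long links per group element, hence $4+8\cdot 4=36$ vertices per group element and $72$ in all.

## 6. $G$ is a nut graph: summation along paths and a maximum principle

**Proposition 3.** $G$ is a nut graph. Its kernel is spanned by a vector with all entries in $\{1,-\frac1{d-1}\}$.

*Proof.* Let $x\in\ker A(G)$.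

**Step 1: reduce to one value per path.** The purpose is to replace the system by one on $2|\Gamma|$ unknowns. By Lemma 1 the values $x_{A_{g,i}}=:\alpha_g$ and $x_{B_{g,i}}=:\beta_g$ do not depend on $i$. The individual end values of the short links are still unknown, but their sums are not, so we add the equations at $A_{g,1},\dots,A_{g,m}$. Each of the $m-1$ short links contributes both its ends, in total $\kappa\alpha_g$. The slot $\sigma$ contributes $\kappa\alpha_g-\beta_{gh_\sigma}$ by Lemma 2. The plain edge contributes $\beta_g$. Thus
$$(m-1+M)\kappa\,\alpha_g-\sum_\sigma\beta_{gh_\sigma}+\beta_g=0.$$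
By (3), $(m-1+M)\kappa=m(d-1)\cdot\frac{d-2}{d-1}=m(d-2)=M-1$. On the $B$-side, the long link of slot $\sigma$ that arrives at $B_{g,\ell(\sigma)}$ starts at $A_{gh_\sigma^{-1},\ell(\sigma)}$ and contributes $\kappa\beta_g-\alpha_{gh_\sigma^{-1}}$. So in the same way $(M-1)\beta_g=\sum_\sigma\alpha_{gh_\sigma^{-1}}-\alpha_g$. With
$$w(h)=|\{\sigma:h_\sigma=h\}|-[h=1_\Gamma]$$
the two relations read
$$(M-1)\alpha_g=\sum_h w(h)\beta_{gh},\qquad (M-1)\beta_g=\sum_h w(h)\alpha_{gh^{-1}}\qquad(g\in\Gamma).\tag{4}$$

**Step 2: see that (4) says "average".** At least two slots carry the identity, so $w(1_\Gamma)\ge1$. Hence $w\ge0$, $w(h_\sigma)\ge1$ for every slot $\sigma$, and $\sum_hw(h)=M-1=m(d-2)\ge1$. So each $\alpha_g$ is a weighted average of $\beta$'s and conversely. (In the example of order $2$ with $d=3$, (4) is $2\alpha_g=\beta_g+\beta_{gs}$, $2\beta_g=\alpha_g+\alpha_{gs}$.)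

**Step 3: show that all $\alpha_g$ and $\beta_g$ are equal.** Let $\mu$ be the maximum of all these numbers. An average of numbers at most $\mu$ equals $\mu$ only if every number with positive weight equals $\mu$. So $\alpha_g=\mu$ forces $\beta_{gh}=\mu$ whenever $w(h)>0$, and $\beta_g=\mu$ forces $\alpha_g=\mu$, since $w(1_\Gamma)>0$. Let $T=\{g:\alpha_g=\mu\}$. It is non-empty: if the maximum is attained at $\beta_g$, then $\alpha_g=\mu$ too. It is closed under right multiplication by each $h_\sigma$: $\alpha_g=\mu$ gives $\beta_{gh_\sigma}=\mu$, which gives $\alpha_{gh_\sigma}=\mu$. The $h_\sigma$ generate $\Gamma$, and in a finite group every element is a product of generators without inverses. So $T=\Gamma$. Taking $h=1_\Gamma$, all $\beta_g=\mu$ as well. Write $t$ for the common value.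

**Step 4: determine all gadget values from $t$.** In the long links, Lemma 2 gives
$$x_a=x_{b'}=\kappa t-t=-\tfrac t{d-1},\qquad x_b=x_{a'}=t,$$
and all core vertices, in short and long links, have value $-\frac t{d-1}$. For the short link between $A_{g,i}$ and $A_{g,i+1}$ let $a_i\sim A_{g,i}$ and $b_i\sim A_{g,i+1}$ be its ends. If $m\ge2$, the neighbors of $A_{g,1}$ are $B_{g,1}$, $a_1$ and $e_1=d-2$ ends of long links. So
$$t+x_{a_1}-(d-2)\tfrac t{d-1}=0,\quad\text{hence}\quad x_{a_1}=-\tfrac t{d-1},\quad x_{b_1}=\kappa t-x_{a_1}=t.$$
For $1<i<m$ suppose $x_{b_{i-1}}=t$. The equation at $A_{g,i}$ is $x_{b_{i-1}}+x_{a_i}-(d-2)\frac t{d-1}=0$, the same computation, so $x_{a_i}=-\frac t{d-1}$ and $x_{b_i}=t$. The $B$-side is identical, since the ends of long links at $B$-vertices are the $b'$, which also have value $-\frac t{d-1}$. Thus $x$ is determined by $t$, and the nullity is at most $1$.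

**Step 5: check that $t=1$ really gives a kernel vector.** At gadget vertices the equations hold by the "if" parts of Lemmas 1 and 2. At $A_{g,i}$ and $B_{g,i}$ with $i<m$ they hold because we solved them in Step 4. At $A_{g,m}$ there are $e_m=d-1$ ends of long links and one further neighbor, of value $1$: it is $b_{m-1}$ if $m\ge2$, and $B_{g,1}$ if $m=1$. The equation is $1-(d-1)\frac1{d-1}=0$, which holds. The same is true at $B_{g,m}$. So the nullity is exactly $1$, and the kernel vector has entries $1$ and $-\frac1{d-1}$ only, hence is full. $\square$

*A check.* Let $D$ be the set of vertices of value $1$: all $A$'s and $B$'s, the ends $b_i$ of short links, and $b,a'$ in long links. The kernel equations for this vector say exactly that every vertex has precisely one neighbor in $D$. One can read this off: a core vertex sees exactly one of the two ends of its copy in $D$; the ends see $u$, $a'$, $b$, $w$ or an $A$- or $B$-vertex once and otherwise only core vertices; and $A_{g,1}$ sees $B_{g,1}$, while $A_{g,i}$ with $i>1$ sees $b_{i-1}$.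

## 7. The Fowler extension and the graph $G^n$

The graph $G$ has unwanted automorphisms, such as permutations of the core of a gadget. We want to mark each vertex by a positive integer, visibly to every automorphism, but without changing the degree or losing the nut property. The tool is a local operation at a vertex.

**Definition (Fowler extension).** Let $G$ be $d$-regular, $d\ge3$, and let $v$ have neighbors $u_1,\dots,u_d$. To form $F(G,v)$, delete the edges $vu_i$; add vertices $p_1,\dots,p_d,q_1,\dots,q_d$; add the edges $vq_i$ and $p_iu_i$ for all $i$, and $q_ip_j$ for all $i\ne j$.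

The result is simple and $d$-regular: $q_i$ has neighbors $v$ and the $d-1$ vertices $p_j$, $j\ne i$; $p_j$ has $u_j$ and $d-1$ of the $q_i$; and $u_i$ has exchanged $v$ for $p_i$. For $d=3$, the vertices $v,q_1,q_2,q_3,p_1,p_2,p_3$ span a $3$-cube minus a vertex: take $v=000$, let the $q_i$ be the vertices of weight $1$ and $p_i$ the complement of $q_i$; the missing corner is $111$, and the three edges to it now lead to $u_1,u_2,u_3$.

**Lemma 4.** $\ker A(G)\cong\ker A(F(G,v))$, and full vectors correspond to full vectors. So $G$ is a nut graph if and only if $F(G,v)$ is.

*Proof.* Let $z\in\ker A(F(G,v))$ and $\sigma=\sum_jz_{p_j}$. The equation at $q_i$ is $z_v+\sigma-z_{p_i}=0$. So all $z_{p_i}$ equal $\alpha:=z_v+\sigma$; then $\sigma=d\alpha$ and $z_v=-(d-1)\alpha$. The equation at $v$ is $\sum_iz_{q_i}=0$. The equation at $p_j$ is $\sum_{i\ne j}z_{q_i}+z_{u_j}=0$, that is, $z_{q_j}=z_{u_j}$.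

Define $x$ on $V(G)$ by $x_v=\alpha$ and $x_w=z_w$ for $w\ne v$. In the equation at $u_j$ the term $z_{p_j}=\alpha=x_v$ takes the place of $x_v$, so the equation of $G$ at $u_j$ holds. At $v$ we have $\sum_jx_{u_j}=\sum_jz_{q_j}=0$. At all other vertices of $G$ nothing has changed. So $x\in\ker A(G)$.

Conversely, for $x\in\ker A(G)$ put $z_{p_i}=x_v$, $z_v=-(d-1)x_v$, $z_{q_i}=x_{u_i}$, and $z_w=x_w$ otherwise. The equation at $q_i$ is $-(d-1)x_v+(d-1)x_v=0$. At $v$ and at each $p_j$ the equation is $\sum_ix_{u_i}=0$, the equation of $G$ at $v$. At $u_j$ and elsewhere we get the equations of $G$. So $z\in\ker A(F(G,v))$. The two maps are linear and mutually inverse. Since $d-1\ne0$ and the $z_{q_i}$ are values of $x$, $x$ is full if and only if $z$ is full. Both orders are at least $2$. $\square$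

To mark $v$ by the integer $n(v)$ we extend $n(v)$ times at $v$. The result can be written down at once.

**Definition of $G^n$.** Let $n:V\to\mathbb Z_{\ge1}$, $V=V(G)$. The vertices of $G^n$ are all $v\in V$ together with $p_v^k(u)$ and $q_v^k(u)$ for $v\in V$, $u\in N_G(v)$, $1\le k\le n(v)$. The edges are

* (E1) $p_v^1(u)\,p_u^1(v)$ for each edge $uv$ of $G$;
* (E2) $p_v^k(u)\,q_v^k(u')$ for $u\ne u'$ in $N_G(v)$, $1\le k\le n(v)$;
* (E3) $q_v^k(u)\,p_v^{k+1}(u)$ for $u\in N_G(v)$, $1\le k<n(v)$;
* (E4) $v\,q_v^{n(v)}(u)$ for $u\in N_G(v)$.

So $v$ sits in the middle of a shell made of layers. Going outward from $v$ one meets the $q$'s of level $n(v)$, the $p$'s of level $n(v)$, the $q$'s of level $n(v)-1$, and so on down to the $p$'s of level $1$; the vertex $p_v^1(u)$ is the port of $v$ toward $u$. From $q^k$ to $p^k$ one passes through $K_{d,d}$ minus a perfect matching, from $p^{k+1}$ to $q^k$ through a perfect matching.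

**$G^n$ is a $d$-regular nut graph if $G$ is.** The purpose is to obtain $G^n$ by Fowler extensions, one at a time; for this we need values $n(v)=0$ on the way. Allow $n(v)=0$ with the convention that then $v$ has no edges of types (E2)–(E4) and $p_v^1(u)$ is replaced by $v$ in (E1). Then $G^0=G$. Moreover
$$F(G^n,v)=G^{n'},\qquad n'(v)=n(v)+1,\quad n'=n \text{ elsewhere}.$$
Indeed, if $n(v)\ge1$, the neighbors of $v$ in $G^n$ are the $q_v^{n(v)}(u)$. Name the new vertices attached to $q_v^{n(v)}(u)$ and its index $p_v^{n(v)+1}(u)$, $q_v^{n(v)+1}(u)$. The new edges are then $q_v^{n(v)}(u)p_v^{n(v)+1}(u)$, of type (E3), the (E2)-edges of level $n(v)+1$, and the (E4)-edges; the old (E4)-edges at $v$ have been deleted. If $n(v)=0$, the neighbors of $v$ are, for each $u\in N_G(v)$, the port $p_u^1(v)$ (or $u$ itself if $n(u)=0$), and the new vertex $p_v^1(u)$ is joined to it, as (E1) requires. So $G^n$ arises from $G$ by $\sum_vn(v)$ Fowler extensions. By Lemma 4 it is a $d$-regular nut graph if $G$ is one. Its order is $\sum_v(1+2d\,n(v))$.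

## 8. Recovering $V$ and $n$ from $G^n$: four-cycles and spheres

**Lemma 5.** If $G$ is $d$-regular, $d\ge3$, and $n\ge1$ everywhere, then $\mathrm{Aut}(G^n)\cong\mathrm{Aut}(G,n)$.

With the previous section this proves Theorem A.

*Proof.* Let $P_v^k=\{p_v^k(u):u\in N_G(v)\}$ and $Q_v^k=\{q_v^k(u):u\in N_G(v)\}$, and let $C(v)$ consist of $v$ and all $p_v^k(u),q_v^k(u)$. The sets $C(v)$ partition $V(G^n)$, and the only edges between different sets $C(\cdot)$ are of type (E1).

**Step (a): recognize $V$.** The purpose is a description of $V$ that every automorphism respects. The claim is that *$V$ is the set of vertices $y$ such that every edge incident with $y$ or with a neighbor of $y$ lies in a $4$-cycle.*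

An edge lies in a $4$-cycle only if some other neighbor of one end is adjacent to some other neighbor of the other end. For an (E1)-edge $p_v^1(u)p_u^1(v)$ the other neighbors of its ends lie in $Q_v^1$ and $Q_u^1$, and no edge joins these sets. For an (E3)-edge $q_v^k(u)p_v^{k+1}(u)$ they lie in $P_v^k$ and $Q_v^{k+1}$, and no edge joins these sets. So (E1)- and (E3)-edges lie in no $4$-cycle. (Here $n\ge1$ matters: every edge of $G$ has been turned into an (E1)-edge, so all $4$-cycles of $G$ itself are gone.)

On the other hand, let $k=n(v)$ and let $u,u',u''\in N_G(v)$ be distinct. Then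
$$v,\ q_v^k(u),\ p_v^k(u'),\ q_v^k(u'')$$
is a $4$-cycle. Since $d\ge3$, a third neighbor $u''$ can be found for any given $u\ne u'$. So all (E4)-edges and all (E2)-edges of top level $k=n(v)$ lie in $4$-cycles.

Each $v\in V$ has the property: its neighbors are the $q_v^{n(v)}(u)$, all of whose edges are of type (E4) or top-level (E2). The other vertices fail. Every $p_v^k(u)$ is incident with an (E1)-edge (if $k=1$) or an (E3)-edge (if $k\ge2$). Every $q_v^k(u)$ with $k<n(v)$ is incident with an (E3)-edge. Every $q_v^{n(v)}(u)$ has a neighbor $p_v^{n(v)}(u')$ with $u'\neq u$, which is incident with an (E1)- or (E3)-edge.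

**Step (b): recognize $n(v)$ and $C(v)$.** Let $v\in V$, write $n=n(v)$, and let $S_j$ be the sphere of radius $j$ about $v$ in $G^n$. Following the edges outward,
$$S_1=Q_v^n,\ S_2=P_v^n,\ S_3=Q_v^{n-1},\ S_4=P_v^{n-1},\ \dots,\ S_{2n}=P_v^1,\quad S_{2n+1}=\{p_u^1(v):u\in N_G(v)\},$$
all of size $d$. The remaining neighbors of $p_u^1(v)$ are the $q_u^1(w)$ with $w\in N_G(u)\setminus\{v\}$, so
$$S_{2n+2}=\{q_u^1(w):u\in N_G(v),\ w\in N_G(u)\setminus\{v\}\}$$
has size $d(d-1)>d$. Thus $2n(v)+2$ is the least $j\ge1$ with $|S_j|\ne d$, and $C(v)$ is the ball of radius $2n(v)$ about $v$.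

**Step (c): restrict automorphisms to $V$.** Let $\varphi\in\mathrm{Aut}(G^n)$. By (a), $\varphi(V)=V$. By (b), $n(\varphi(v))=n(v)$ and $\varphi(C(v))=C(\varphi(v))$. For $u\ne v$ in $V$ we have $u\sim_Gv$ if and only if some edge of $G^n$ joins $C(u)$ and $C(v)$. Hence $\varphi|_V\in\mathrm{Aut}(G,n)$, and restriction is a homomorphism $\mathrm{Aut}(G^n)\to\mathrm{Aut}(G,n)$. It is surjective: $\psi\in\mathrm{Aut}(G,n)$ extends by $p_v^k(u)\mapsto p_{\psi v}^k(\psi u)$, $q_v^k(u)\mapsto q_{\psi v}^k(\psi u)$. This makes sense because $n(\psi v)=n(v)$, and it preserves each of (E1)–(E4).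

**Step (d): show that restriction is injective.** Let $\varphi$ fix $V$ pointwise. Then $\varphi$ preserves every $C(v)$, $P_v^k$ and $Q_v^k$, since these are balls and spheres about the fixed vertex $v$. The port $p_v^1(u)$ is the only vertex of $C(v)$ with a neighbor in $C(u)$, so it is fixed. If $p_v^k(u)$ is fixed, so is $q_v^k(u)$, the unique vertex of $Q_v^k$ not adjacent to it. If $q_v^k(u)$ is fixed and $k<n(v)$, so is $p_v^{k+1}(u)$, its unique neighbor in $P_v^{k+1}$. By induction on $k$, $\varphi$ is the identity. $\square$

## 9. Coloring the name classes of $G$: proof of the Main Theorem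

By Theorem A it now suffices to color the nut graph $G$ of Section 5 so that exactly $\Gamma$ preserves the colors.

**Step 1: see the $\Gamma$-action on $G$.** By construction $V(G)=\Gamma\times N$, where $N$ is the set of *names*: the $A_i$ and $B_i$ ($1\le i\le m$), the vertex positions in the short links, and the vertex positions in the long link of each slot. Per group element there are $2(m-1)$ short links with $d+1$ vertices and $M$ long links with $2(d+1)$ vertices, so by (3)
$$|N|=2m+2(d+1)(m-1+M)=2m+2(d+1)(d-1)m=2md^2 .\tag{5}$$
The group acts by $k\cdot(g,\nu)=(kg,\nu)$. This is an action by automorphisms. For plain edges and short links it is clear. The long link $(g,\sigma)$ joins $A_{g,\ell(\sigma)}$ and $B_{gh_\sigma,\ell(\sigma)}$, and it goes to the long link $(kg,\sigma)$, which joins $A_{kg,\ell(\sigma)}$ and $B_{kgh_\sigma,\ell(\sigma)}$. The action is free, and its orbits are the name classes.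

**Step 2: the neighbors of any vertex have pairwise distinct names.** This is what makes rigidity possible. The neighbors of $A_{g,i}$ are: the vertex $B_{g,1}$ if $i=1$, ends of different short links, and one end for each slot of level $i$. The names are distinct. The same holds for $B_{g,i}$, with $A_{g,1}$ if $i=1$. The neighbors of a gadget vertex are distinct positions of one and the same short or long link, plus at most one $A$- or $B$-vertex.

**Step 3: choose the colors.** Call two distinct names *in conflict* if they both occur among the neighbors of a common vertex. Suppose $\nu,\nu'$ conflict, with $(g,\nu)$ and $(g',\nu')$ adjacent to $y$. Translating by $g^{-1}$ we may assume $g=1_\Gamma$. So $\nu'$ is the name of a vertex reached from $(1_\Gamma,\nu)$ by a step to a neighbor ($d$ choices) and a step to another neighbor of that one ($d-1$ choices). Hence each name conflicts with at most $d(d-1)$ others. Color the names one after another, each with a color not yet used on a name in conflict with it; this gives $c:N\to\{1,\dots,d^2-d+1\}$ with distinct colors on conflicting names. Now recolor the single name $A_1$ with a color $c(A_1)\ge d^2-d+2$.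 Conflicting names still have distinct colors, and $A_1$ is the only name with its color. Put $n(g,\nu)=c(\nu)$.

(For the Main Theorem alone one could give all names different colors. The greedy coloring keeps the largest color independent of $r$, which Theorem B(1) needs.)

**Step 4: prove $\mathrm{Aut}(G,n)\cong\Gamma$.** The group $\Gamma$ acts faithfully by elements of $\mathrm{Aut}(G,n)$, since it preserves names. Let $\varphi\in\mathrm{Aut}(G,n)$. Only the vertices $A_{g,1}$ have the color $c(A_1)$, so $\varphi(A_{1_\Gamma,1})=A_{g,1}$ for some $g\in\Gamma$, and $\varphi'=g^{-1}\varphi$ fixes $A_{1_\Gamma,1}$. If $\varphi'$ fixes a vertex $y$, it permutes the neighbors of $y$. These have distinct names by Step 2, so distinct colors by Step 3, so $\varphi'$ fixes each of them. Since $G$ is a nut graph, it is connected. Therefore $\varphi'$ is the identity and $\varphi=g$.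

**Step 5: transfer.** By Proposition 3, $G$ is a $d$-regular nut graph. By Theorem A, $G^*:=G^n$ is a $d$-regular nut graph with $\mathrm{Aut}(G^*)\cong\mathrm{Aut}(G,n)\cong\Gamma$. This proves the Main Theorem. $\blacksquare$

## 10. Orders of semiregular realizations: proof of Theorem B

**Part (1): count vertices and check freeness.** Take $r$ minimal and $m=\lceil(r+1)/(d-2)\rceil\ge1$, so that $m(d-2)\ge r+1$, and take $c(A_1)=d^2-d+2$. All colors are at most $d^2-d+2$, so by Theorem A and (5)
$$|V(G^*)|=|\Gamma|\sum_{\nu\in N}\bigl(1+2d\,c(\nu)\bigr)\le 2md^2\bigl(1+2d(d^2-d+2)\bigr)|\Gamma|=2md^2(2d^3-2d^2+4d+1)|\Gamma|.$$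
Since $d-2\ge1$, we have $m\le r+1$, so for fixed $d$ this is at most $C_d(r+1)|\Gamma|$ with $C_d=2d^2(2d^3-2d^2+4d+1)$. For semiregularity, let an automorphism of $G^*$ fix a vertex of $C(v)$, and let $g\in\Gamma$ be its restriction to $V(G)$. It maps $C(v)$ to $C(gv)$, and these sets meet, so $gv=v$. Since $\Gamma$ acts freely on $V(G)$, $g=1_\Gamma$, and by Step (d) of Lemma 5 the automorphism is the identity.

**Part (2): vary one color.** Let $N_0$ be the order of the graph in Part (1). Replace $c(A_1)$ by $d^2-d+2+k$ with $k\ge0$. Section 9 and the semiregularity argument apply without change. There are $|\Gamma|$ vertices named $A_1$, and each of their shells grows by $2dk$ vertices, so the order is exactly $N_0+2dk|\Gamma|$.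

**Part (3): bound the number of generators by the number of orbits.** Let $\Gamma$ act freely on the vertices of a connected $d$-regular graph $X$ with $q$ vertex orbits. The purpose is to find at most $q(d-2)+2$ generators.

Let $T$ be a maximal subtree of $X$ whose vertices lie in distinct orbits. Suppose $T$ missed some orbit. By connectedness there would be an edge $yz$ with $y\in\Gamma V(T)$ and $z\notin\Gamma V(T)$. After a translation $y\in T$, and $T$ could be enlarged by $z$, a contradiction. So $T$ has $q$ vertices and $q-1$ edges. The translates $gT$ cover $V(X)$. They are disjoint for different $g$: if $gy=g'y'$ with $y,y'\in T$, then $y,y'$ are in one orbit, so $y=y'$, and $g=g'$ by freeness.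

Let $S=\{g\ne1_\Gamma:\text{some edge joins }T\text{ and }gT\}$. Then $S$ generates $\Gamma$: given $g\in\Gamma$, walk from $T$ to $gT$ in $X$ and let $T=g_0T,g_1T,\dots,g_lT=gT$ be the translates met, in order, with $g_{i}\ne g_{i+1}$. An edge joins $g_iT$ and $g_{i+1}T$, so $g_i^{-1}g_{i+1}\in S$, and $g$ is the product of these elements.

For each $g\in S$ choose an edge joining $T$ and $gT$. It gives an incidence (vertex of $T$, edge), and the edge is not an edge of $T$. The incidence determines $g$, because the other end of the edge lies in exactly one translate of $T$. There are $qd$ incidences at vertices of $T$, and $2(q-1)$ of them belong to edges of $T$. Hence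
$$r\le|S|\le qd-2(q-1)=q(d-2)+2,$$
and $|V(X)|=q|\Gamma|\ge\frac{r-2}{d-2}|\Gamma|$. Nut graphs are connected, so this applies to every $d$-regular nut graph whose automorphism group is isomorphic to $\Gamma$ and acts semiregularly.

Compare with (1). If $r\ge3$, then $4(r-2)\ge r+1$, so the lower bound is at least $\frac{r+1}{4(d-2)}|\Gamma|$, while the upper bound is at most $C_d(r+1)|\Gamma|$. The ratio is at most $4(d-2)C_d$. If $r\le2$, the order is at least $|\Gamma|$ because every orbit has $|\Gamma|$ elements, and the upper bound is at most $3C_d|\Gamma|$.

**Part (4): the range of $d$.** Section 1 showed that no $d$-regular nut graph exists for $d\le2$. Together with the Main Theorem, a $d$-regular nut graph with automorphism group isomorphic to $\Gamma$ exists if and only if $d\ge3$. $\blacksquare$
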